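\title{Isolated critical points without cylindrical ball neighborhoods}

\begin{abstract}
A cylindrical neighborhood of an isolated critical point of a smooth function is a neighborhood made of whole gradient trajectories between two levels of the function. Sadykov and Trunov conjectured that every isolated critical point has a cylindrical neighborhood homeomorphic to a closed ball. We prove that this is true in dimensions at most three, for every Riemannian metric and inside every neighborhood of the point, and that it is false on every closed manifold of dimension at least four, for all metrics, even if ``ball'' is weakened to ``acyclic''. The counterexample is obtained by collapsing to a point the intersection of a nested sequence of solid tori in the three-dimensional torus.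
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a smooth manifold of dimension $n$ without boundary, and let $f\colon M\to\mathbb R$ be a smooth function with finitely many critical points, that is, points $x$ with $d_xf=0$. For $I\subset\mathbb R$ and $a\in\mathbb R$ write $M_I=f^{-1}(I)$ and $M_a=f^{-1}(a)$. Fix a critical point $x_0$. It is isolated among the critical points, but it may be degenerate. We work in the standing setup of \cite{ST}:
\begin{itemize}
\item[(S)] $f(x_0)=0$, the point $x_0$ is the only critical point in $M_0$, and $0$ is the only critical value of $f$ in $[-\delta,\delta]$ for some $\delta>0$.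
\end{itemize}
This can be arranged by adding a constant and by a slight perturbation of $f$ that does not change the number of critical points.

Choose a Riemannian metric on $M$ and let $\gamma_t$ be the flow of $\nabla f$; if $M$ is not compact, trajectories need not be defined for all times. Since $\frac{d}{dt}f(\gamma_t(p))=|\nabla f|^2$, the function $f$ is strictly increasing along every nonconstant trajectory. Let $\varepsilon>0$ be such that $0$ is the only critical value in $[-\varepsilon,\varepsilon]$, so that $x_0$ is the only critical point in $M_{[-\varepsilon,\varepsilon]}$. An \emph{$\varepsilon$-trajectory} is a nonempty intersection of a nonconstant trajectory with $M_{[-\varepsilon,\varepsilon]}$; by monotonicity it is the image of an interval of times. It \emph{tends to $x_0$} if $\gamma_t(p)\to x_0$ along it as $t\to\infty$ or as $t\to-\infty$. The following notion follows Seifert and Threlfall.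

\begin{definition}\label{def:cyl}
A closed neighborhood $H$ of $x_0$ is \emph{cylindrical of height $\varepsilon$} if
\begin{itemize}
\item[(i)] $H$ is the union of $\{x_0\}$ and a family of whole $\varepsilon$-trajectories (we say that $H$ is \emph{saturated});
\item[(ii)] every $\varepsilon$-trajectory in $H$ joins a point of $M_{-\varepsilon}$ to a point of $M_\varepsilon$, or tends to $x_0$;
\item[(iii)] $H$ is a smooth $n$-manifold with corners, and $H\cap M_{-\varepsilon}$ and $H\cap M_{\varepsilon}$ are smooth manifolds with boundary.
\end{itemize}
A \emph{cylindrical ball neighborhood} is a cylindrical neighborhood homeomorphic to the closed disk $D^n$.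
\end{definition}

A cylindrical neighborhood confines everything that happens when the level passes through $0$. Indeed, suppose that $M$ is closed. Every $\varepsilon$-trajectory that tends to $x_0$ enters $H$ and therefore lies in $H$, so all $\varepsilon$-trajectories outside $H$ run from $M_{-\varepsilon}$ to $M_\varepsilon$, and $M_{[-\varepsilon,\varepsilon]}\setminus H$ is a product $(M_{-\varepsilon}\setminus H)\times[-\varepsilon,\varepsilon]$. One would like this box to be as simple as possible.

\begin{example}\label{ex:morse}
Let $f(x,y)=-|x|^2+|y|^2$ on $\mathbb R^k\times\mathbb R^{n-k}$, $0<k<n$, with the Euclidean metric. Then $\gamma_t(x,y)=(e^{-2t}x,e^{2t}y)$, so $|x||y|$ is constant along trajectories and $H=\{|f|\le\varepsilon,\ |x||y|\le c\}$ is saturated. Trajectories with $x=0$ or $y=0$ tend to the origin, and along all others $f$ runs from $-\infty$ to $\infty$. The boundary of $H$ lies on the hypersurfaces $|f|=\varepsilon$, which are transverse to the flow, and $|x||y|=c$, which is tangent to it; so they meet in corners. The function $N=\max(|f|/\varepsilon,\,|x||y|/c)$ is continuous, positive away from the origin and homogeneous of degree $2$, so $p\mapsto \sqrt{N(p)}\,p/|p|$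 maps $H=\{N\le1\}$ homeomorphically onto $D^n$. The same argument applies to the degenerate critical point of $f=\operatorname{Re}z^k$ on $\mathbb C$, $k\ge3$: the gradients of $\operatorname{Re}z^k$ and $\operatorname{Im}z^k$ are orthogonal, so $\operatorname{Im}z^k$ is constant along trajectories, and $\{|\operatorname{Re}z^k|\le\varepsilon,\ |\operatorname{Im}z^k|\le c\}$ is a disk.
\end{example}

In general, compact cylindrical neighborhoods exist inside every neighborhood of $x_0$ (Proposition~\ref{prop:exist}). So each of them contains a coordinate ball, which contains a smaller cylindrical neighborhood, and so on. With the metric, the height and the width at one's disposal, it is natural to guess that one of these neighborhoods is itself a ball. This is the conjecture posed in \cite{ST}.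

\medskip
\noindent\textbf{Conjecture.} \emph{For all $M$, $f$, $x_0$ and $\delta$ as in \textup{(S)} there are a Riemannian metric on $M$, a number $0<\varepsilon\le\delta$ and a cylindrical ball neighborhood of $x_0$ of height $\varepsilon$.}
\medskip

The conjecture is false in every dimension $n\ge4$, for instance on $S^4$, and true in dimensions $n\le3$.

\begin{theorem}\label{thm:counter}
Let $n\ge4$ and let $M$ be any closed smooth $n$-manifold. There are a smooth function $f\colon M\to\mathbb R$ with finitely many critical points and a critical point $x_0$ with $f(x_0)=0$ such that $0$ is the only critical value in some interval $[-\delta,\delta]$, the point $x_0$ is the only critical point in $f^{-1}(0)$, and the following holds. For no Riemannian metric on $M$ and no $\varepsilon>0$ for which $0$ is the only critical value in $[-\varepsilon,\varepsilon]$ is there a cylindrical neighborhood of $x_0$ of height $\varepsilon$ homeomorphic to $D^n$, or even a compact one with the integral cohomology of a point.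
\end{theorem}

\begin{theorem}\label{thm:low}
Let $M$, $f$, $x_0$, $\delta$ be as in \textup{(S)} and $\dim M\le3$. For every Riemannian metric on $M$ and every neighborhood $O$ of $x_0$ there is a cylindrical ball neighborhood of $x_0$, of height at most $\delta$, contained in $O$.
\end{theorem}

Both theorems rest on one observation (Lemma~\ref{lem:zero}). Let $A=H\cap M_{-\varepsilon}$ be the bottom of a compact cylindrical neighborhood $H$, and let $K_-\subset A$ be the set of points that flow into $x_0$. The flow pushes $H$ toward its slice $H\cap M_0$, and this slice is $A$ with $K_-$ collapsed to a point. So $H$ has the cohomology of a point exactly when $A$ has the same cohomology as $K_-$. The conjecture becomes a question about compact sets in manifolds of dimension $n-1$: does the set have a manifold neighborhood whose cohomology is no larger than its own? For compact subsets of curves and surfaces the answer is yes as soon as the cohomology is finitely generated, and this gives Theorem~\ref{thm:low} (Sections~\ref{sec:cyl} and~\ref{sec:low}). In a $3$-manifold the answer can be no, because a null-homotopic circle need not lie in a ball, although it does so after one more dimension is added.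 Section~\ref{sec:circle} works this out for one circle in a solid torus. Iterating the picture gives a compact set $K\subset T^3$ which is an intersection of $4$-balls in $T^3\times\mathbb R$ but has no acyclic neighborhood in $T^3$. Section~\ref{sec:collapse} turns such a set into a critical point whose level is $T^3/K$; Sections~\ref{sec:criterion} and~\ref{sec:four} exclude acyclic neighborhoods by means of fundamental groups and finish the case $n=4$; Section~\ref{sec:spin} spins the construction into higher dimensions. The disproof of the conjecture needs only Sections~\ref{sub:flow}--\ref{sub:zero} and \ref{sec:circle}--\ref{sec:four}.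

\medskip
\noindent\emph{Conventions.} A \emph{smooth $n$-ball} is the image of a smooth embedding of $D^n$ into an $n$-manifold. Coefficients are $\mathbb Z$ unless stated, and $\mathbb F=\mathbb Z/2$. A compact manifold is \emph{acyclic} if it has the integral homology of a point; by finite generation and the universal coefficient theorem this is the same as having the integral cohomology of a point. Manifolds with boundary may have empty boundary. We use two textbook facts on topological manifolds: invariance of domain, and the existence of a collar $\partial P\times[0,1)$ of the boundary of a manifold $P$. By the first, for an $m$-manifold $P$ with boundary contained in an $m$-manifold $Y$ without boundary, $P\setminus\partial P$ is the interior of $P$ in $Y$. By the second, a compact $P$ is homeomorphic to $P'=P\setminus(\partial P\times[0,s))$, and $\partial P'$ is \emph{bicollared} in $Y$, that is, it has a neighborhood $\partial P'\times(-1,1)$.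

\section{Cylindrical neighborhoods and the zero level}\label{sec:cyl}

In this section $M,f,x_0,\delta$ are as in (S), the dimension $n\ge1$ is arbitrary, and a metric is fixed.

\subsection{Three facts on the gradient flow}\label{sub:flow}

\begin{itemize}
\item[(F1)] \emph{Level maps.} For a noncritical point $p$ and $c\in\mathbb R$ let $\nu_c(p)$ be the point of the trajectory of $p$ on the level $M_c$, if there is one; it is then unique. The set of pairs $(p,c)$ for which $\nu_c(p)$ exists is open, and $(p,c)\mapsto\nu_c(p)$ is smooth on it. Indeed, the arrival time $\tau$ solves $f(\gamma_\tau(p))=c$, whose $\tau$-derivative $|\nabla f|^2$ is positive, and the implicit function theorem applies.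
\item[(F2)] \emph{Trapped trajectories.} Let $C\subset M$ be compact and contain no critical point other than $x_0$. If $\gamma_t(p)\in C$ for all $t\ge0$ for which it is defined, then it is defined for all $t\ge0$ and $\gamma_t(p)\to x_0$. The first claim holds because a trajectory that ends in finite time leaves every compact set. If $z=\lim\gamma_{t_j}(p)$ with $t_j\to\infty$, then $f(\gamma_s(z))=\lim f(\gamma_{t_j+s}(p))=\sup_t f(\gamma_t(p))$ for all small $s$, so $z$ is critical. Thus $x_0$ is the only limit point.
\item[(F3)] \emph{Limits.} Let $C$ be as in (F2), let $p_j\to p$ and $0\le s_j\to s\in[0,\infty]$, and suppose $\gamma_t(p_j)\in C$ for $0\le t\le s_j$. If $s<\infty$, then $\gamma_s(p)$ is defined and equals $\lim\gamma_{s_j}(p_j)$. If $s=\infty$, then $\gamma_t(p)\in C$ for all $t\ge0$ and $\gamma_t(p)\to x_0$. Indeed, for every $t\in[0,s)$ at which $\gamma_t(p)$ is defined it is the limit of the points $\gamma_t(p_j)\in C$. So the trajectory of $p$ cannot end at or before time $s$; now use continuity of the flow if $s<\infty$, and (F2) if $s=\infty$.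
\end{itemize}
Facts (F2) and (F3) hold equally in backward time.

\subsection{\v Cech cohomology}\label{sub:cech}

The sets $K_-$ and $H\cap M_0$ can be badly behaved compact sets, and the right tool for them is \v Cech cohomology $\check H^*$. We use the following properties, for pairs of compact Hausdorff spaces and any group of coefficients.
\begin{itemize}
\item[(C1)] It is homotopy invariant, has the long exact sequence of a pair, and agrees with singular cohomology on compact manifolds with boundary. The group $\check H^0(X)$ consists of the locally constant functions on $X$.
\item[(C2)] \emph{Continuity.} If $(X_1,B_1)\supset(X_2,B_2)\supset\cdots$, then restriction induces an isomorphism $\varinjlim\check H^*(X_i,B_i)\cong\check H^*(\bigcap X_i,\bigcap B_i)$.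
\item[(C3)] \emph{Strong excision.} If a map of pairs $(X,B)\to(X',B')$ restricts to a homeomorphism $X\setminus B\to X'\setminus B'$ (a \emph{relative homeomorphism}), it induces an isomorphism on $\check H^*$.
\item[(C4)] \emph{Duality.} If $K$ is a compact subset of a $k$-manifold $S$ without boundary, then $H_{k-q}(S,S\setminus K;\mathbb F)\cong\check H^q(K;\mathbb F)$.
\end{itemize}

\subsection{Reduction to one level}\label{sub:zero}

Let $\varepsilon>0$ be such that $0$ is the only critical value in $[-\varepsilon,\varepsilon]$. Let $K_-\subset M_{-\varepsilon}$ be the set of points whose trajectory tends to $x_0$ as $t\to\infty$, and $K_+\subset M_\varepsilon$ the set of points whose trajectory tends to $x_0$ as $t\to-\infty$. Since $f$ is strictly increasing along trajectories and $f(x_0)=0$, we have $f<0$ on a trajectory that tends to $x_0$ in forward time and $f>0$ on one that tends to $x_0$ in backward time. In particular a trajectory that tends to $x_0$ misses $M_0$.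

\begin{lemma}\label{lem:zero}
Let $H$ be a compact cylindrical neighborhood of $x_0$ of height $\varepsilon$, and put $A=H\cap M_{-\varepsilon}$ and $H_0=H\cap M_0$.
\begin{itemize}
\item[(a)] The set $K_-$ is a compact subset of $A$, and $\nu_0$ restricts to a homeomorphism $A\setminus K_-\to H_0\setminus\{x_0\}$. Sending $K_-$ to $x_0$ extends it to a continuous map $\kappa\colon A\to H_0$.
\item[(b)] For $0<\eta<\varepsilon$ the set $H\cap M_{[-\eta,\eta]}$ is a deformation retract of $H$.
\item[(c)] For any coefficients, restriction and $\kappa^*$ give isomorphisms
\[
\check H^*(H,x_0)\cong\check H^*(H_0,x_0)\cong\check H^*(A,K_-),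
\]
and these commute with restriction to a smaller compact cylindrical neighborhood of the same height.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The trajectory of a point of $K_-$ enters the neighborhood $H$ of $x_0$, so $K_-\subset A$ by saturation. If $a\in A\setminus K_-$, its $\varepsilon$-trajectory tends to $x_0$ neither forward nor backward (as $f(a)<0$), so by Definition~\ref{def:cyl}(ii) it reaches $M_\varepsilon$ and crosses $M_0$ in a point $\nu_0(a)\in H_0\setminus\{x_0\}$. If $z\in H_0\setminus\{x_0\}$, its trajectory meets $M_0$ and so does not tend to $x_0$; hence $\nu_{-\varepsilon}(z)$ exists and lies in $A\setminus K_-$. The maps $\nu_0$ and $\nu_{-\varepsilon}$ are mutually inverse and continuous by (F1). Also $A\setminus K_-$ is the part of $A$ where $\nu_0$ is defined, which is open in $A$; so $K_-$ is compact. For the continuity of $\kappa$ let $y_j\in A\setminus K_-$ converge to $y\in K_-$. If $\nu_0(y_j)\not\to x_0$, then by compactness of $H_0$ a subsequence converges to some $z\in H_0\setminus\{x_0\}$, and then $y_j=\nu_{-\varepsilon}(\nu_0(y_j))\to\nu_{-\varepsilon}(z)\notin K_-$, a contradiction.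

(b) If $x\in H$ and $f(x)\le-\eta$, the trajectory of $x$ reaches $M_\varepsilon$ or tends forward to $x_0$, so it meets every level in $[f(x),-\eta]$. For $s\in[0,1]$ put $r_s(x)=\nu_c(x)$ with $c=(1-s)f(x)-s\eta$. Define $r_s$ symmetrically where $f\ge\eta$, and let $r_s(x)=x$ where $|f|\le\eta$. The three definitions are continuous on closed sets by (F1) and agree on overlaps, and $r_s(H)\subset H$ by saturation.

(c) By (b), each restriction $\check H^*(H,x_0)\to\check H^*(H\cap M_{[-\varepsilon/j,\varepsilon/j]},x_0)$ is an isomorphism, and these sets decrease to $H_0$; (C2) gives the first isomorphism. The second follows from (a) and (C3). All maps involved are inclusions or $\kappa$, which restricts to the map $\kappa$ of a smaller neighborhood.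
\end{proof}

By the exact sequence of the pair $(A,K_-)$, the neighborhood $H$ has the cohomology of a point if and only if restriction $\check H^*(A)\to\check H^*(K_-)$ is an isomorphism. In Example~\ref{ex:morse}, $K_-$ is the sphere $\{|x|^2=\varepsilon,\ y=0\}$, the bottom $A$ is a product $S^{k-1}\times D^{n-k}$ around it, and $H_0=\{|x|=|y|\le\sqrt c\}$ is the cone obtained from $A$ by collapsing $K_-$.

\subsection{Every small bottom occurs}\label{sub:exist}

The next proposition shows that, conversely, every small manifold neighborhood of $K_-$ in $M_{-\varepsilon}$ is the bottom of a cylindrical neighborhood. The candidate is forced: we must take the trajectories through the bottom and those that emanate from $x_0$. The only difficulty is that trajectories passing close to $x_0$ take arbitrarily long, and (F3) controls them.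

\begin{proposition}\label{prop:exist}
Let $O$ be a neighborhood of $x_0$. There are a closed coordinate ball $B_0\subset O$ centered at $x_0$, a number $0<\varepsilon<\delta$ and an open subset $S_-\subset M_{-\varepsilon}$ with the following properties. The set $K_-$ is compact and contained in $S_-$. For every compact smooth submanifold $A\subset S_-$ of codimension $0$ with $K_-\subset\operatorname{int}A$, the union $H(A)$ of $\{x_0\}$, the $\varepsilon$-trajectories meeting $A$ and the $\varepsilon$-trajectories meeting $K_+$ is a compact cylindrical neighborhood of $x_0$ of height $\varepsilon$, contained in $\operatorname{int}B_0$, with $H(A)\cap M_{-\varepsilon}=A$.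
\end{proposition}

The case $A=\emptyset$ is allowed when $K_-=\emptyset$. Such submanifolds $A$ exist in every open set $G$ with $K_-\subset G\subset S_-$: take $A=\varphi^{-1}[c,1]$, where $\varphi\colon G\to[0,1]$ is smooth with compact support, $\varphi=1$ on $K_-$, and $c\in(0,1)$ is a regular value.

\begin{proof}
\emph{Choice of $\varepsilon$.} Let $B_0\subset O$ be a closed coordinate ball centered at $x_0$ without other critical points and $B_1\subset\operatorname{int}B_0$ a smaller concentric ball. On the compact shell $B_0\setminus\operatorname{int}B_1$ we have $|\nabla f|\ge\mu>0$, and every path from $\partial B_1$ to $\partial B_0$ has length at least some $d>0$. Along a trajectory the increase of $f$ is the integral of $|\nabla f|$ with respect to length, so a segment of trajectory that crosses the shell changes $f$ by at least $\mu d$. Take $0<\varepsilon<\min(\delta,\mu d/2)$. Then every $\varepsilon$-trajectory that meets $B_1$ lies in $\operatorname{int}B_0$. Put $C=B_0\cap M_{[-\varepsilon,\varepsilon]}$, a compact set as in (F2).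

\emph{The region $\Omega$.} Let $U=\operatorname{int}B_1\cap M_{(-\varepsilon,\varepsilon)}$, and let $\Omega\subset C\cap\operatorname{int}B_0$ be the union of $\{x_0\}$ and all $\varepsilon$-trajectories meeting $U$. It is open in $M_{[-\varepsilon,\varepsilon]}$: it contains $U$, and if $\gamma_s(x)\in U$, then $\gamma_s(x')\in U$ for $x'$ near $x$. Put $S_\pm=\Omega\cap M_{\pm\varepsilon}$; these are open subsets of regular levels, and $\Omega$ is a manifold with boundary $S_-\cup S_+$. A trajectory tending to $x_0$ enters $U$, so $K_\pm\subset S_\pm$. By (F2), an $\varepsilon$-trajectory in $\Omega$ either reaches $M_\varepsilon$ or tends to $x_0$ in forward time, and either reaches $M_{-\varepsilon}$ or tends to $x_0$ in backward time. It cannot tend to $x_0$ in both directions, because of the sign of $f$. So it is of exactly one of three types: it runs from $K_-$ to $x_0$, from $x_0$ to $K_+$, or from $S_-\setminus K_-$ to $S_+\setminus K_+$. In particular $H(A)\subset\Omega$ satisfies (i) and (ii) of Definition~\ref{def:cyl}, and $H(A)\cap M_{-\varepsilon}=A$. If $y_j\in K_-$, a subsequence converges in $C\cap M_{-\varepsilon}$, and the limit lies in $K_-$ by (F3) with $s_j=j$. So $K_-$ is compact.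

\emph{$H(A)$ is a neighborhood of $x_0$.} Otherwise there are $x_j\in U\setminus H(A)$ with $x_j\to x_0$. Their trajectories miss $K_-\subset A$ and $K_+$, so $x_j=\gamma_{s_j}(a_j)$ with $a_j\in S_-\setminus A$ and $s_j\ge0$. Pass to a subsequence with $a_j\to a\in C\cap M_{-\varepsilon}$ and $s_j\to s\in[0,\infty]$. Then $a\notin K_-$ because $K_-\subset\operatorname{int}A$. By (F3), if $s<\infty$ then $\gamma_s(a)=x_0$, which is impossible since $x_0\neq a$ is a fixed point of the flow; if $s=\infty$ then $a\in K_-$. Both cases are contradictory.

\emph{$H(A)$ is compact.} Let $x_j\in H(A)$ converge to a point $x\ne x_0$ of $C$. Suppose first that $x_j=\gamma_{s_j}(a_j)$ with $a_j\in A$; pass to a subsequence with $a_j\to a\in A$ and $s_j\to s$. If $s<\infty$, then $x=\gamma_s(a)\in H(A)$ by (F3). If $s=\infty$, then (F3) in backward time, applied to the points $x_j$, shows that $\gamma_{-t}(x)\to x_0$ as $t\to\infty$; so the $\varepsilon$-trajectory of $x$ is of the second type and $x\in H(A)$. If infinitely many $x_j$ lie on trajectories through $K_+$, the same backward argument applies with $s_j=j$.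

\emph{$H(A)$ is a manifold with corners.} By (F1), $(a,c)\mapsto\nu_c(a)$ is a diffeomorphism from $(S_-\setminus K_-)\times[-\varepsilon,\varepsilon]$ onto the open subset of $\Omega$ formed by the trajectories of the third type, and in this chart $H(A)$ is $(A\setminus K_-)\times[-\varepsilon,\varepsilon]$, a manifold with corners along $\partial A\times\{\pm\varepsilon\}$. The chart contains the compact set $\mathcal T$ corresponding to $\partial A\times[-\varepsilon,\varepsilon]$. It remains to see that every point $x\in H(A)\setminus\mathcal T$ is an interior point of $H(A)$ in $\Omega$. For $x=x_0$ this was shown above. If $\nu_{-\varepsilon}(x)\in\operatorname{int}A$, the same holds near $x$ by (F1). If the trajectory of $x$ passes through $K_+$, then $\gamma_{-s}(x)$ lies, for some $s$, in an open neighborhood of $x_0$ contained in $H(A)$; the same holds for points of $\Omega$ near $x$, and these lie in $H(A)$ by saturation. Thus near each of its points $H(A)$ is either an open subset of $\Omega$ or an open subset of $(A\setminus K_-)\times[-\varepsilon,\varepsilon]$. The same two descriptions show that $H(A)\cap M_\varepsilon$ is a smooth manifold with boundary.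
\end{proof}

\subsection{The cohomology of $K_-$ is finite-dimensional}\label{sub:finite}

Not every compact set has a neighborhood $A$ with the same cohomology: for a Cantor set $\check H^0$ is infinite-dimensional, while $H^0(A)$ is not. Such sets do not occur as $K_-$, because small cylindrical neighborhoods lie in balls that lie in larger cylindrical neighborhoods.

\begin{proposition}\label{prop:finite}
In the situation of Proposition~\ref{prop:exist}, $\check H^*(K_-;\mathbb F)$ is finite-dimensional.
\end{proposition}

\begin{proof}
Coefficients are in $\mathbb F$. Choose $A_1\supset A_2\supset\cdots$ as in Proposition~\ref{prop:exist} with $\bigcap A_j=K_-$, and put $H_j=H(A_j)\cap M_{[-\varepsilon/j,\varepsilon/j]}$. These compact sets decrease, and $\bigcap H_j=\{x_0\}$: another point $z$ of the intersection would have level $0$, and $\nu_{-\varepsilon}(z)$ would lie in $A_j\setminus K_-$ for all $j$ by Lemma~\ref{lem:zero}(a). Let $b\subset H(A_1)$ be a closed coordinate ball centered at $x_0$ and fix $j$ with $H_j\subset b$. The composite of restrictions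
\[
\check H^*(H(A_1),x_0)\to\check H^*(H(A_j),x_0)\to\check H^*(H_j,x_0)
\]
factors through $\check H^*(b,x_0)=0$, and the second map is an isomorphism by Lemma~\ref{lem:zero}(b). So the first map is zero, and by Lemma~\ref{lem:zero}(c) so is the restriction $\check H^*(A_1,K_-)\to\check H^*(A_j,K_-)$. For $\xi\in\check H^q(K_-)$, the coboundary of $\xi$ in $\check H^{q+1}(A_j,K_-)$ is the restriction of its coboundary in $\check H^{q+1}(A_1,K_-)$, hence zero. So $\xi$ comes from $H^q(A_j)$, and $\dim\check H^*(K_-)\le\dim H^*(A_j)<\infty$.
\end{proof}

The proof gives less than the conjecture asks for: $H^*(A_j)\to\check H^*(K_-)$ is onto, but nothing forces it to be injective for any choice of $A_j$.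

\section{Dimensions at most three}\label{sec:low}

For $n\le3$ the levels are points, curves or surfaces, and a good bottom $A$ can be found. For surfaces the idea is to look at the complement of $K_-$. It has finite-dimensional homology, so each of its ends is an annulus, and the annuli that converge to $K_-$ form, together with $K_-$, a neighborhood that shrinks onto $K_-$. In this section coefficients are in $\mathbb F$.

\begin{lemma}\label{lem:ends}
Let $N$ be a connected noncompact smooth surface without boundary with $\dim H_1(N)<\infty$. Every compact subset of $N$ lies in the interior of a compact smooth subsurface $L$ such that $N\setminus\operatorname{int}L$ is a finite disjoint union of half-open annuli $S^1\times[0,\infty)$.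
\end{lemma}

\begin{proof}
Exhaust $N$ by compact connected subsurfaces $L_1\subset\operatorname{int}L_2\subset L_2\subset\cdots$. The set $N\setminus\operatorname{int}L_j$ has finitely many components, since each contains a circle of $\partial L_j$. Adding the compact ones to $L_j$ at each step of the construction, we may assume that all of them are noncompact. Then $H_2(N,L_j)\cong H_2(N\setminus\operatorname{int}L_j,\partial L_j)=0$, so $H_1(L_j)\to H_1(N)$ is injective. Hence $\dim H_1(L_j)$ is nondecreasing and bounded, so constant for $j\ge j_0$. As $\partial L_j\ne\emptyset$, we have $\chi(L_j)=1-\dim H_1(L_j)$. Put $R_j=L_{j+1}\setminus\operatorname{int}L_j$; then $\chi(R_j)=\chi(L_{j+1})-\chi(L_j)=0$ for $j\ge j_0$. Each component of $R_j$ meets $\partial L_j$, because $L_{j+1}$ is connected, and meets $\partial L_{j+1}$, because otherwise it would be a compact component of $N\setminus\operatorname{int}L_j$. A compact connected surface with $k\ge2$ boundary circles has $\chi\le2-k\le0$, with $\chi=0$ only for the annulus. So for $j\ge j_0$ all components of $R_j$ are annuli joining a circle of $\partial L_j$ to a circle of $\partial L_{j+1}$. Stacking them, we see that $L=L_j$ has the required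 property for every $j\ge j_0$.
\end{proof}

\begin{lemma}\label{lem:goodA}
Let $S_-$ be a smooth manifold without boundary of dimension at most $2$, and let $K\subset S_-$ be compact with $\check H^*(K)$ finite-dimensional. There is a compact smooth submanifold $A\subset S_-$ of codimension $0$ with $K\subset\operatorname{int}A$ such that restriction $H^*(A)\to\check H^*(K)$ is an isomorphism.
\end{lemma}

\begin{proof}
If $K=\emptyset$ take $A=\emptyset$. In dimension $0$, $K$ is finite and $A=K$. In dimension $1$, the space of locally constant functions on $K$ is finite-dimensional, so $K$ has finitely many components; each is a point, an arc or a circle. Let $A$ be the union of the circles and of disjoint, slightly larger arcs around the points and arcs. Then $K$ is a deformation retract of $A$.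

Let the dimension be $2$. Choose a compact subsurface $A_1\subset S_-$ with $K\subset S:=\operatorname{int}A_1$. By (C4), $H_*(S,S\setminus K)$ is finite-dimensional, and so is $H_*(S)\cong H_*(A_1)$. By the exact sequence of the pair, $S\setminus K$ has finitely many components, each with finite-dimensional $H_1$. The ends of $S\setminus K$ either converge to $K$ or run out to $\partial A_1$, and we separate the two kinds. Let $G$ be an open neighborhood of $K$ with compact closure in $S$, and let $G'=\partial A_1\times(0,\tau)$ be the part in $S$ of a collar of $\partial A_1$ so thin that $G\cap G'=\emptyset$. Then $S\setminus(G\cup G')$ is a compact subset of $S\setminus K$. Apply Lemma~\ref{lem:ends} to each noncompact component of $S\setminus K$, and add the compact components. This gives a compact subsurface $L\subset S\setminus K$ with $S\setminus(G\cup G')\subset\operatorname{int}L$ such that $(S\setminus K)\setminus\operatorname{int}L$ is a finite disjoint union of half-open annuli, each closed in $S\setminus K$. Each annulus is connected and lies in $G\cup G'$, hence in $G$ or in $G'$.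

Let $A$ be the union of $K$ and the annuli contained in $G$. Its complement in $S$ is open in $S\setminus K$, so $A$ is closed in $S$; as $A\subset G$, it is compact. The open set $G\setminus L$ contains $K$, and each of its points outside $K$ lies in an annulus that meets $G$ and is therefore contained in $G$. So $K\subset G\setminus L\subset\operatorname{int}A$, and $A$ is a compact smooth subsurface bounded by the circles $S^1\times0\subset\partial L$ of its annuli. For $\lambda\ge0$ let $A_\lambda$ be obtained from $A$ by removing $S^1\times[0,\lambda)$ from each annulus. The sets $A_\lambda$ are compact, they are deformation retracts of $A$, and $\bigcap_\lambda A_\lambda=K$. By (C2), restriction $H^*(A)\to\check H^*(K)$ is an isomorphism.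
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
For $n=0$ take $H=\{x_0\}$. Let $1\le n\le3$, and take $B_0$, $\varepsilon$, $S_-$ from Proposition~\ref{prop:exist}. By Proposition~\ref{prop:finite} and Lemma~\ref{lem:goodA} there is $A\subset S_-$ with $\check H^*(A,K_-)=0$. Then $H=H(A)\subset\operatorname{int}B_0\subset O$ is a compact cylindrical neighborhood, and it has the $\mathbb F$-cohomology of a point by Lemma~\ref{lem:zero}(c). A quadrant is homeomorphic to a half-plane, so $H$ is a compact topological $n$-manifold with boundary. It is connected, and $\partial H\neq\emptyset$, since otherwise $H$ would be open and compact in $\operatorname{int}B_0\cong\mathbb R^n$.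

For $n=1$, $H$ is an arc. For $n=2$, $H$ is a compact connected surface with $k\ge1$ boundary circles and $\chi(H)=1$; capping the circles gives a closed surface of Euler characteristic $1+k\ge2$, so this surface is a sphere, $k=1$, and $H$ is a disk. Let $n=3$. By duality $H_j(H,\partial H)\cong H^{3-j}(H)=0$ for $j=1,2$, and the exact sequence of the pair shows that $\partial H$ is connected with $H_1(\partial H)=0$. So $\partial H\cong S^2$. Remove a collar to obtain $H'\cong H$ whose boundary sphere is bicollared in $\operatorname{int}B_0\cong\mathbb R^3\subset S^3$. The set $H'\setminus\partial H'$ is connected, open, and closed in $S^3\setminus\partial H'$, so it is a component of $S^3\setminus\partial H'$, with closure $H'$. Brown's generalized Schoenflies theorem states that the closure of each complementary component of a bicollared $(n-1)$-sphere in $S^n$ is homeomorphic to $D^n$. Hence $H\cong D^3$.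
\end{proof}

The hypothesis $n\le3$ entered twice: in Lemma~\ref{lem:goodA} and in the passage from acyclic to ball. Theorem~\ref{thm:counter} shows that for $n\ge4$ already acyclicity can be out of reach.

\section{A circle in a solid torus}\label{sec:circle}

To see what can go wrong with Lemma~\ref{lem:goodA} in dimension three, suppose that $K=\bigcap A_i$ and that every $A_i$ is a regular neighborhood of a circle that is null-homotopic in $A_{i-1}$. Then $H^1(A_i)\cong\mathbb Z$ for all $i$, each restriction $H^1(A_{i-1})\to H^1(A_i)$ is zero, and $\check H^1(K)=0$ by (C2). So the neighborhoods $A_i$ have too much cohomology. In a surface this is easily repaired: a null-homotopic simple closed curve in an annulus bounds a disk there, and adding the disk to $A_i$ gives a better neighborhood. This section gives a circle in a solid torus for which no such repair exists, while it does exist in the product of the solid torus with an interval.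

Let $J\cup J'\subset S^3$ be the closure of the $3$-braid $\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-2}$, the Whitehead link (Figure~\ref{fig:braid}). Call the strands $a,b,c$ in the order of their starting positions $1,2,3$. The five crossings involve the pairs $ab$, $ac$, $bc$, $ab$, $ab$, and the final order is $c,b,a$. So the closure has two components: $J$, formed by $b$, and $J'$, formed by $a$ and $c$. The component $J$ is a closed $1$-braid, hence unknotted. Let $N(J)$, $N(J')$ be thin disjoint closed tubular neighborhoods. Then $V=S^3\setminus\operatorname{int}N(J)$ is a solid torus with $J'\subset\operatorname{int}V$, and we put $W=V\setminus\operatorname{int}N(J')$.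

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.4cm,y=0.8cm]
\draw[very thick] (0,1) to[out=0,in=180] (1,2);
\draw[white,line width=6pt] (0,2) to[out=0,in=180] (1,1);
\draw (0,2) to[out=0,in=180] (1,1);
\draw (0,0) -- (1,0);
\draw (1,1) to[out=0,in=180] (2,0);
\draw[white,line width=6pt] (1,0) to[out=0,in=180] (2,1);
\draw (1,0) to[out=0,in=180] (2,1);
\draw[very thick] (1,2) -- (2,2);
\draw (2,1) to[out=0,in=180] (3,2);
\draw[white,line width=6pt] (2,2) to[out=0,in=180] (3,1);
\draw[very thick] (2,2) to[out=0,in=180] (3,1);
\draw (2,0) -- (3,0);
\draw[very thick] (3,1) to[out=0,in=180] (4,0);
\draw[white,line width=6pt] (3,0) to[out=0,in=180] (4,1);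
\draw (3,0) to[out=0,in=180] (4,1);
\draw (3,2) -- (5,2);
\draw (4,1) to[out=0,in=180] (5,0);
\draw[white,line width=6pt] (4,0) to[out=0,in=180] (5,1);
\draw[very thick] (4,0) to[out=0,in=180] (5,1);
\node[left] at (0,2) {$a$};
\node[left] at (0,1) {$b$};
\node[left] at (0,0) {$c$};
\node[right] at (5,2) {$c$};
\node[right] at (5,1) {$b$};
\node[right] at (5,0) {$a$};
\node at (0.5,-0.6) {$\sigma_1$};
\node at (1.5,-0.6) {$\sigma_2^{-1}$};
\node at (2.5,-0.6) {$\sigma_1$};
\node at (3.5,-0.6) {$\sigma_2^{-1}$};
\node at (4.5,-0.6) {$\sigma_2^{-1}$};
\end{tikzpicture}
\caption{The braid $\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-2}$, read from left to right. In its closure, right and left endpoints at the same height are joined. The thick strand $b$ closes up to the unknot $J$, and the thin strands $a,c$ form $J'$. The second crossing is the only crossing of $J'$ with itself; changing it turns the closure into the trivial link.}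
\label{fig:braid}
\end{figure}

\begin{proposition}\label{prop:link}
\begin{itemize}
\item[(a)] $J'$ is null-homotopic in $\operatorname{int}V$.
\item[(b)] For every $\varepsilon>0$, the circle $J'\times0$ lies in the interior of a smooth $4$-ball in $\operatorname{int}V\times(-\varepsilon,\varepsilon)$.
\item[(c)] $W$ is connected and aspherical, $\pi_1(W)\cong F_3\rtimes\mathbb Z$ with $F_3$ free of rank $3$, and both boundary tori of $W$ are $\pi_1$-injective in $W$.
\item[(d)] $J'$ does not lie in the interior of a smooth $3$-ball in $\operatorname{int}V$.
\end{itemize}
\end{proposition}

Recall that a connected space is \emph{aspherical} if its universal cover is contractible, and a connected subspace is \emph{$\pi_1$-injective} if inclusion induces an injection of fundamental groups.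

\begin{proof}
(a) Change the crossing $ac$, that is, replace the second letter $\sigma_2^{-1}$ by $\sigma_2$. By the braid relation the new braid is
\[
\sigma_1\sigma_2\sigma_1\sigma_2^{-2}=\sigma_2\sigma_1\sigma_2\sigma_2^{-2}=\sigma_2\sigma_1\sigma_2^{-1},
\]
which is conjugate to $\sigma_1$. Conjugate braids have isotopic closures, and the closure of the $3$-braid $\sigma_1$ is the trivial link of two components. The crossing change is a smooth family of immersions $j_s\colon S^1\to\operatorname{int}V$, $0\le s\le1$, with $j_0(S^1)=J'$, which moves a short piece of the strand $a$ through the strand $c$; every $j_s$ is an embedding except $j_{1/2}$, which has one double point $j_{1/2}(x_a)=j_{1/2}(x_c)$. Since $J\cup j_1(S^1)$ is the trivial link, $j_1(S^1)$ lies in the interior of a smooth $3$-ball in $S^3\setminus J$. A radial compression near $J$ is a diffeomorphism $S^3\setminus J\to\operatorname{int}V$ that fixes $j_1(S^1)$, so $j_1(S^1)$ lies in the interior of a smooth $3$-ball $b\subset\operatorname{int}V$. This proves (a), in accordance with the linking number, which is half of $1+1-1-1=0$.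

(b) The fourth coordinate removes the double point. Let $\tau\colon S^1\to[0,\varepsilon/2]$ be smooth with $\tau(x_a)\ne\tau(x_c)$. The three families
\[
x\mapsto(j_0(x),s\tau(x)),\qquad x\mapsto(j_s(x),\tau(x)),\qquad x\mapsto(j_1(x),(1-s)\tau(x)),
\]
$0\le s\le1$, consist of embeddings into $U=\operatorname{int}V\times(-\varepsilon,\varepsilon)$ and lead from $J'\times0$ to $j_1(S^1)\times0$. By the isotopy extension theorem there is a diffeomorphism $\Psi$ of $U$ with $\Psi(J'\times0)=j_1(S^1)\times0$. If $b=e(D^3)$, the set $\beta=\{(e(z),t):|z|^2+4t^2/\varepsilon^2\le1\}$ is a smooth $4$-ball in $U$ whose interior contains $j_1(S^1)\times0$. Take $\Psi^{-1}(\beta)$.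

(c) A braid word is \emph{homogeneous} if every generator occurs and always with exponents of the same sign. Stallings \cite{St} proved that the closure of a homogeneous braid is a fibered link whose fiber is the Seifert surface made of one disk for each strand and one band for each crossing. Our word is homogeneous. So the exterior $W$ of the link fibers over $S^1$, and the fiber $F$ is made of $3$ disks and $5$ bands. It is connected, $\chi(F)=-2$, and it has two boundary circles, one on each boundary torus of $W$. Thus $\pi_1(F)\cong F_3$; as $F$ and $S^1$ are aspherical, so is $W$, and the exact sequence of the fibration gives $\pi_1(W)\cong F_3\rtimes\mathbb Z$. A boundary torus $T$ fibers over the same circle with fiber a boundary circle $\partial_TF$. The kernel of $H_1(\partial F)\to H_1(F)$ is generated by the sum of the two boundary classes, so $\partial_TF$ has infinite order in $H_1(F)$ and is $\pi_1$-injective in $F$. The exact sequence $1\to\pi_1(\partial_TF)\to\pi_1(T)\to\mathbb Z\to1$ maps to $1\to\pi_1(F)\to\pi_1(W)\to\mathbb Z\to1$ injectively on the left and by the identity on the right, hence injectively in the middle.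

(d) Suppose $J'\subset\operatorname{int}b'$ with $b'\subset\operatorname{int}V$ a smooth ball. The pair $(W,\partial V)$ does not depend on the thickness of $N(J')$ up to diffeomorphism, so we may take $N(J')\subset b'$. By van Kampen's theorem, $\pi_1(V\setminus\operatorname{int}b')\to\pi_1(V)$ is an isomorphism. The meridian of $V$, a nontrivial loop in $\partial V$ that bounds a disk in $V$, is therefore null-homotopic in $V\setminus\operatorname{int}b'\subset W$. This contradicts (c).
\end{proof}

Parts (b) and (d) are the whole contrast: a ball around the circle exists in dimension $4$, the dimension of $M$, and does not exist in dimension $3$, the dimension of the levels. Three things remain. The picture must be iterated, so that the resulting set $K$ has the cohomology of a point. The set $K$ must be turned into a critical point. And large neighborhoods must be excluded as well: a cylindrical neighborhood need not be small, and $J'$ does lie in a ball in $S^3$. For this reason $V$ will be placed in $T^3$.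

\section{Collapsing a compact set to a critical point}\label{sec:collapse}

Let $Y$ be a closed connected smooth manifold of dimension $m=n-1\ge3$.

\begin{definition}\label{def:adm}
A nonempty compact set $K\subsetneq Y$ is \emph{admissible} if
\begin{itemize}
\item[(a)] there are smooth $n$-balls $\beta_0\supset\beta_1\supset\cdots$ in $Y\times(-\frac12,\frac12)$ with $\beta_{i+1}\subset\operatorname{int}\beta_i$ and $\bigcap_i\beta_i=K\times0$;
\item[(b)] no acyclic compact topological $m$-manifold with boundary $P\subset Y$ contains $K$ in its interior.
\end{itemize}
\end{definition}

Condition (a) will allow us to collapse $K\times0$ to a point without changing the ambient manifold, and by (C2) it implies $\check H^*(K)\cong H^*(\mathrm{pt})$. Condition (b) will exclude acyclic cylindrical neighborhoods. It fails whenever $Y$ is a homology sphere, since then the complement of a small open ball missing $K$ is acyclic.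

The construction begins with a function on $Y\times\mathbb R$ that increases in the $\mathbb R$-direction and whose critical set is $K\times0$, namely $g(y,t)=\int_0^t\psi(y,s)\,ds$ with $\psi\ge0$ vanishing exactly on $K\times0$. If $K$ is a point there is nothing to collapse. For instance, $\psi(y,s)=|y|^2+3s^2$ on $\mathbb R^m\times\mathbb R$ gives $g=t|y|^2+t^3$, which has an isolated degenerate critical point at the origin and the hyperplane $t=0$ as zero level. For general $K$ the collapse is smooth only away from $K\times0$, with derivatives that are not under control near it, and $\psi$ must vanish fast enough to compensate.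

\begin{proposition}\label{prop:collapse}
Suppose that $Y$ is diffeomorphic to the boundary of a compact smooth submanifold $R\subset\mathbb R^n$ of codimension $0$ and contains an admissible set $K$. Then every closed $n$-manifold $M$ carries $f$ and $x_0$ as in Theorem~\ref{thm:counter}.
\end{proposition}

\begin{proof}
\emph{Step 1: a function with regular level $Y$.} Embed $R$ in a chart of $M$ and take a bicollar $Y\times[-1,1]$ of $Y=\partial R$ with coordinate $s$, negative on the side of $R$. Let $h$ be the smooth function on $M$ that equals $\kappa_0(s)$ on the bicollar and is constant on the rest of $R$ and on the rest of $M\setminus R$, where $\kappa_0$ is nondecreasing, $\kappa_0(s)=s$ for $|s|\le\frac12$, and $\kappa_0$ is locally constant near $|s|=1$. Embed $M$ in some $\mathbb R^N$. By Sard's theorem, $h+\ell|_M$ is a Morse function for almost every linear function $\ell$ on $\mathbb R^N$. Let $\omega\colon M\to[0,1]$ be smooth, $0$ on $\{|s|\le\frac14\}$ and $1$ outside $\{|s|<\frac13\}$. For such an $\ell$, small enough, $h'=h+\omega\ell$ has no critical point in $\{|s|\le\frac13\}$, where $\partial_sh=1$, and satisfies $|h'|>\frac18$ outside $\{|s|<\frac14\}$, where $|h|\ge\frac14$.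 Its critical points are nondegenerate, hence finite in number. Put $f_0=16h'$ and $t=16s$. Then $f_0$ has finitely many critical points, and $f_0^{-1}[-2,2]=Y\times[-2,2]$ with $f_0(y,t)=t$. From now on $\beta_i\subset Y\times(-\frac12,\frac12)\subset M$ in these coordinates.

\emph{Step 2: the collapse.} Write $\beta_0=e(D^n)$ with $e$ a smooth embedding, and put $D_i=e(2^{-i}D^n)$ and $x_0=e(0)$. We construct diffeomorphisms $h_i$ of $M$ with $h_0=\mathrm{id}$, $h_i(\beta_i)=D_i$, and $h_{i+1}=h_i$ on $M\setminus\beta_i$. Given $h_i$, the sets $h_i(\beta_{i+1})$ and $D_{i+1}$ are smooth balls in $\operatorname{int}D_i\cong\mathbb R^n$; after precomposing a parametrization with a reflection, both parametrizations preserve orientation. The disk theorem of Palais and Cerf states that two orientation-preserving smooth embeddings of $D^n$ into a connected oriented $n$-manifold differ by a diffeomorphism with compact support. So there is a diffeomorphism $k_i$ of $M$ supported in $\operatorname{int}D_i$ with $k_i(h_i(\beta_{i+1}))=D_{i+1}$, and we put $h_{i+1}=k_i\circ h_i$.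

On $M\setminus\beta_i$ all $h_j$ with $j\ge i$ agree and map it diffeomorphically onto $M\setminus D_i$. As $i$ grows, these maps fit together to a diffeomorphism $\Phi\colon M\setminus(K\times0)\to M\setminus\{x_0\}$, and passing to complements gives
\begin{equation}\label{eq:Phi}
\Phi(\beta_i\setminus(K\times0))=D_i\setminus\{x_0\}\qquad\text{for all }i.
\end{equation}
Extend $\Phi$ to $q\colon M\to M$ by $q(K\times0)=x_0$. Then $q(\beta_i)=D_i$, and $\beta_i$ is a neighborhood of $K\times0$, so $q$ is continuous.

\emph{Step 3: the function $\psi$.} We build $\psi$ as a series whose terms vanish near $K\times0$; each term then survives the collapse as a smooth function, and small coefficients make the collapsed series converge. Let $r\colon Y\to[0,1]$ be smooth with $r^{-1}(0)=K$ and put $\rho(y,t)=r(y)+t^2$ on $Y\times[-2,2]$, so $\rho^{-1}(0)=K\times0$. Let $\chi\colon\mathbb R\to[0,1]$ be smooth, zero on $(-\infty,1]$ and positive on $(1,\infty)$. For $l\ge1$ put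
\[
\psi_l=\chi(2^l\rho),\qquad g_l(y,t)=\int_0^t\psi_l(y,s)\,ds .
\]
Since $\rho(y,s)\le\rho(y,t)$ for $|s|\le|t|$, the function $g_l$ vanishes on the open neighborhood $\{\rho<2^{-l}\}$ of $K\times0$, and this neighborhood contains $\beta_i$ for large $i$. By \eqref{eq:Phi}, the function $G_l$ on $D_0$ given by $G_l=g_l\circ\Phi^{-1}$ on $D_0\setminus\{x_0\}$ and $G_l(x_0)=0$ vanishes on $D_i$, so it is smooth. Choose $a_l>0$ with
\[
a_l\le2^{-l},\qquad a_l\|\psi_l\|_{C^l(Y\times[-2,2])}\le2^{-l},\qquad a_l\|G_l\circ e\|_{C^l(D^n)}\le2^{-l},
\]
where the first norm is taken in finitely many charts over compact pieces covering $Y$. Then $\psi=\sum_la_l\psi_l$ and $G=\sum_la_lG_l$ converge in $C^k$ for every $k$, so they are smooth. Moreover $0\le\psi\le1$, $\psi^{-1}(0)=K\times0$, and $d_{x_0}G=0$ because each $G_l$ vanishes near $x_0$.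

\emph{Step 4: the function $f$.} Let $\lambda\colon\mathbb R\to[0,1]$ be smooth and even, $0$ for $|t|\le\frac12$, $1$ for $|t|\ge1$, and nondecreasing in $|t|$. On $Y\times[-2,2]$ put
\[
g(y,t)=\lambda(t)\,t+(1-\lambda(t))\int_0^t\psi(y,s)\,ds,
\]
so that
\[
\partial_tg=\lambda+(1-\lambda)\psi+\lambda'(t)\Bigl(t-\int_0^t\psi(y,s)\,ds\Bigr).
\]
Since $0\le\psi\le1$, the bracket has the sign of $t$ or vanishes, and so does $\lambda'(t)$; the last term is nonnegative. The sum of the first two terms vanishes only where $\lambda=\psi=0$. Hence $\partial_tg>0$ off $K\times0$. As $g(y,0)=0$, the zero set of $g$ is $Y\times0$. Let $f_1=g$ on $Y\times[-2,2]$ and $f_1=f_0$ elsewhere; it is smooth because $g=t$ for $|t|\ge1$. We have $f_1^{-1}(0)=Y\times0$, and the critical points of $f_1$ outside $K\times0$ are those of $f_0$, with values outside $[-2,2]$.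

Define $f=f_1\circ\Phi^{-1}$ on $M\setminus\{x_0\}$ and $f(x_0)=0$, so that $f\circ q=f_1$. On $\beta_0\subset Y\times(-\frac12,\frac12)$ we have $\lambda=0$ and $f_1=\sum_la_lg_l$, so $f=G$ on $D_0$ by \eqref{eq:Phi}. Thus $f$ is smooth, its critical points are $x_0$ and the finitely many images of critical points of $f_0$, and the only critical value in $[-2,2]$ is $0$, attained at no critical point other than $x_0$. Also $q^{-1}(M_0)=Y\times0$.

\emph{Step 5: no acyclic cylindrical neighborhood.} Fix a metric and $\varepsilon>0$ with $0$ the only critical value in $[-\varepsilon,\varepsilon]$. Suppose that $H$ is a compact cylindrical neighborhood of height $\varepsilon$ with the cohomology of a point, and use the notation of Lemma~\ref{lem:zero}. We undo the collapse on the slice $H_0$: define $P\subset Y$ by $P\times0=q^{-1}(H_0)$. It is compact. If $U\subset H$ is an open neighborhood of $x_0$, then $q^{-1}(U)\cap(Y\times0)$ is open in $Y\times0$, contains $K\times0$ and lies in $P\times0$; so $K$ lies in the interior of $P$.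

We claim that $P$ is a topological $m$-manifold with boundary. Near points of $K$ it is open in $Y$. The rest, $P\setminus K$, is homeomorphic by $\Phi$ to $H_0\setminus\{x_0\}$, and by Lemma~\ref{lem:zero}(a) to the open subset $A\setminus K_-$ of $A$, which is a manifold with boundary by Definition~\ref{def:cyl}(iii). Its dimension is $m$: by (F1) and saturation, $(z,c)\mapsto\nu_c(z)$ is a homeomorphism from $(H_0\setminus\{x_0\})\times(-\varepsilon,\varepsilon)$ onto the set of points of $H\cap M_{(-\varepsilon,\varepsilon)}$ where $\nu_0$ is defined, which is an open subset of the $n$-manifold $H$.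

The map $q\colon(P\times0,K\times0)\to(H_0,x_0)$ is a relative homeomorphism of compact pairs. By (C3) and Lemma~\ref{lem:zero}(c),
\[
\check H^*(P,K)\cong\check H^*(H_0,x_0)\cong\check H^*(H,x_0)=0 .
\]
Hence $H^*(P)\cong\check H^*(K)\cong H^*(\mathrm{pt})$, so $P$ is acyclic, contrary to Definition~\ref{def:adm}(b).
\end{proof}

\begin{remark}
Step 5 works for all metrics at once because the level $M_0=q(Y\times0)$ does not depend on the metric. Of Definition~\ref{def:cyl}(iii) it uses only that $H$ is a topological $n$-manifold and $H\cap M_{-\varepsilon}$ a topological manifold with boundary.
\end{remark}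

\section{Acyclic neighborhoods split the fundamental group}\label{sec:criterion}

Condition (b) of Definition~\ref{def:adm} concerns all manifold neighborhoods $P$ of $K$, large or small. If $K=\bigcap T_i$ with $T_i$ compact and decreasing, then such a $P$ contains some $T_i$ in its interior, and $\partial P$ cuts $Y\setminus T_i$ in two. When $P$ is acyclic, $\partial P$ is a sphere for $m=3$ and has perfect fundamental group in general. If this group dies in $\pi_1(Y\setminus T_i)$, the latter is a free product, and homology shows that both factors are nontrivial. Recall that a group is \emph{perfect} if its abelianization is trivial.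

\begin{lemma}\label{lem:crit}
Let $Y$ be a closed connected $m$-manifold, $m\ge3$, and let $T\subset Y$ be compact with $Y\setminus T$ connected. Suppose that $G=\pi_1(Y\setminus T)$ satisfies
\begin{itemize}
\item[(G1)] if $m\ge4$, every finitely generated perfect subgroup of $G$ is trivial;
\item[(G2)] $G$ is not a free product of two nontrivial groups;
\item[(G3)] $\operatorname{rank}H_1(G)>\operatorname{rank}H_1(Y)>0$.
\end{itemize}
Then no acyclic compact topological $m$-manifold with boundary $P\subset Y$ contains $T$ in its interior. Consequently, if $K=\bigcap_{i\ge1}T_i$ for a decreasing sequence of such sets $T_i$, then $K$ satisfies Definition~\ref{def:adm}(b).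
\end{lemma}

\begin{proof}
Suppose that $P$ exists. Removing a collar so thin that it misses $T$, we may assume that $\Sigma=\partial P$ is bicollared in $Y$. The manifold $P$ is connected, and orientable since $H_1(P)=0$. If $\Sigma=\emptyset$, then $P$ is open and closed in $Y$, so $P=Y$, although $H_1(Y)\neq0$. So $\Sigma\ne\emptyset$. By duality $H_j(P,\Sigma)\cong H^{m-j}(P)=0$ for $j=1,2$, because $m-j\ge1$. The exact sequence of the pair shows that $\Sigma$ is connected and $H_1(\Sigma)=0$. So $\pi_1(\Sigma)$ is perfect, and finitely generated since $\Sigma$ is a compact manifold. If $m=3$, then $\Sigma\cong S^2$.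

Put $Z=Y\setminus\operatorname{int}P$. Both $Z$ and $P\setminus T$ are manifolds with boundary $\Sigma$, and $Y\setminus T=Z\cup_\Sigma(P\setminus T)$. A component of $Z$ that misses $\Sigma$ would be open and closed in $Y$ and different from $Y$; a component of $P\setminus T$ that misses $\Sigma$ would be open and closed in $Y\setminus T$ and different from $Y\setminus T\supset\Sigma$. So all components meet the connected set $\Sigma$, and $Z$ and $P\setminus T$ are connected. The Mayer--Vietoris sequences, with $H_1(\Sigma)=\tilde H_0(\Sigma)=0$, give
\[
H_1(Y)\cong H_1(Z)\oplus H_1(P)=H_1(Z),\qquad H_1(G)=H_1(Y\setminus T)\cong H_1(Z)\oplus H_1(P\setminus T).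
\]
By the two inequalities in (G3), $H_1(Z)\neq0$ and $H_1(P\setminus T)\ne0$.

By van Kampen's theorem, $G$ is the pushout of $\pi_1(Z)\leftarrow\pi_1(\Sigma)\to\pi_1(P\setminus T)$. The image of $\pi_1(\Sigma)$ in $G$ is trivial, because $\Sigma\cong S^2$ if $m=3$ and by (G1) if $m\ge4$. So $G$ does not change when this image is killed, which gives $G\cong G'*G''$, where $G'$ and $G''$ are the quotients of $\pi_1(Z)$ and $\pi_1(P\setminus T)$ by the normal closures of the images of $\pi_1(\Sigma)$. Since $\pi_1(\Sigma)$ is perfect, the abelianizations of $G'$ and $G''$ are $H_1(Z)\ne0$ and $H_1(P\setminus T)\ne0$. This contradicts (G2).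

For the last statement, if $K\subset\operatorname{int}P$, then $T_i\subset\operatorname{int}P$ for large $i$ by compactness.
\end{proof}

\section{Nested solid tori in $T^3$ and the case $n=4$}\label{sec:four}

In $T^3=S^1\times T^2$ let $V_0=S^1\times\Delta$ with $\Delta\subset T^2$ a closed disk. Given a solid torus $V_i$, choose a diffeomorphism $V\to V_i$, let $c_{i+1}\subset\operatorname{int}V_i$ be the image of $J'$, and let $V_{i+1}\subset\operatorname{int}V_i$ be a closed tubular neighborhood of $c_{i+1}$. Its thickness will be chosen later; what follows holds for every choice. Put
\[
E_i=T^3\setminus\operatorname{int}V_i,\qquad W_i=V_i\setminus\operatorname{int}V_{i+1}\cong W,\qquad G_i=\pi_1(E_i)=\pi_1(T^3\setminus V_i).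
\]
Since $E_{i+1}=E_i\cup W_i$, the groups $G_i$ are iterated amalgamated products. To verify (G2) we need a property that excludes free products, holds for the pieces and passes to amalgams. Actions on trees provide one.

\subsection{Groups that are not free products}

A group acts on a tree \emph{without inversions} if no element exchanges the endpoints of an edge. We use three facts of the theory of Bass and Serre on such actions.
\begin{itemize}
\item[(T1)] An element $g$ either fixes a vertex or is \emph{hyperbolic}: it translates along a unique line $\operatorname{Ax}(g)$, its axis. The axis lies in every nonempty $g$-invariant subtree, and $\operatorname{Ax}(hgh^{-1})=h\operatorname{Ax}(g)$.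
\item[(T2)] A finitely generated group without hyperbolic elements fixes a vertex.
\item[(T3)] A free product $A*B$ acts on a tree without inversions, with trivial edge stabilizers, and with the conjugates of $A$ and $B$ as vertex stabilizers.
\end{itemize}
Say that $G$ has the \emph{fixed vertex property} if every action of $G$ on a tree without inversions and with trivial edge stabilizers has a fixed vertex. In such an action a nontrivial subgroup fixes at most one vertex, since it would otherwise fix the edges of the path between two fixed vertices.

\begin{lemma}\label{lem:trees}
\begin{itemize}
\item[(a)] A free product of two nontrivial groups does not have the fixed vertex property.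
\item[(b)] If $G$ has a finitely generated normal subgroup $N\ne1$ of infinite index, then $G$ has the fixed vertex property.
\item[(c)] If $A$ and $B$ have the fixed vertex property and $C\neq1$, then so does $A*_CB$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In (T3) all vertex stabilizers are proper subgroups.

(b) Consider an action as in the definition. If $N$ fixes a vertex $v$, it also fixes $gv$ for all $g\in G$ by normality, so $gv=v$. Suppose that $N$ fixes no vertex. By (T2) it contains hyperbolic elements. Let $L$ be the union of their axes; it is $G$-invariant by (T1) and normality, and it contains an edge $\mathrm e$. Let $n_1,\dots,n_k$ generate $N$, let $v$ be a vertex, and let $T_0$ be the union of the paths from $v$ to $n_1v,\dots,n_kv$. The translates $nT_0$ and $nn_jT_0$ share the vertex $nn_jv$, so $T'=\bigcup_{n\in N}nT_0$ is connected. It is an $N$-invariant subtree with finitely many $N$-orbits of edges, and $L\subset T'$ by (T1). On the other hand $G$ acts freely on the orbit $G\mathrm e\subset L$, which therefore consists of $|G/N|=\infty$ many $N$-orbits. This is a contradiction.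

(c) The subgroups $A$ and $B$ fix vertices $v_A$ and $v_B$. Both are fixed by $C\ne1$, so $v_A=v_B$, and this vertex is fixed by the whole group.
\end{proof}

\subsection{The exteriors $E_i$}

\begin{lemma}\label{lem:Ei}
For $i\ge1$:
\begin{itemize}
\item[(i)] $E_i$ is a compact connected orientable aspherical $3$-manifold with nonempty boundary;
\item[(ii)] $H_1(E_i)\cong\mathbb Z^4$;
\item[(iii)] $G_i$ is not a free product of two nontrivial groups;
\item[(iv)] every finitely generated perfect subgroup of $G_i$ is trivial.
\end{itemize}
\end{lemma}

Part (iv), and with it asphericity, is needed only for $n\ge5$.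

\begin{proof}
(i) We show by induction that $E_i$ is connected and aspherical with $\pi_1$-injective boundary torus. The manifold $E_0=S^1\times(T^2\setminus\operatorname{int}\Delta)$ is aspherical with $G_0=\mathbb Z\times F_2$, and $\partial\Delta$ represents the commutator of two free generators, which has infinite order. This is where $T^3$ is used. Next, $E_{i+1}=E_i\cup W_i$ is glued along the torus $\partial V_i$, which is $\pi_1$-injective in $E_i$ by induction and in $W_i$ by Proposition~\ref{prop:link}(c). So $G_{i+1}=G_i*_{\mathbb Z^2}\pi_1(W)$. By a theorem of J.~H.~C.~Whitehead, a union of two aspherical complexes along an aspherical subcomplex that is $\pi_1$-injective in both is aspherical; so $E_{i+1}$ is aspherical. Finally $\partial V_{i+1}$ is $\pi_1$-injective in $W_i$, and $\pi_1(W_i)$ injects into the amalgamated product.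

(ii) By duality and excision, $H_1(E_i)\cong H^2(E_i,\partial E_i)\cong H^2(T^3,V_i)$. In the exact sequence
\[
H^1(T^3)\to H^1(V_i)\to H^2(T^3,V_i)\to H^2(T^3)\to H^2(V_i)=0
\]
the first map is zero, since the core $c_i$ of $V_i$ is null-homotopic in $V_{i-1}$ by Proposition~\ref{prop:link}(a). So $H_1(E_i)$ is an extension of $\mathbb Z^3$ by $\mathbb Z$, that is, $\mathbb Z^4$. (For $i=0$ the group is only $\mathbb Z^3$, and (G3) would fail.)

(iii) By Lemma~\ref{lem:trees}(b), $G_0=\mathbb Z\times F_2$ and $\pi_1(W)=F_3\rtimes\mathbb Z$ have the fixed vertex property, with $N=\mathbb Z$ and $N=F_3$. By (c) and induction all $G_i$ have it, and (a) concludes.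

(iv) Suppose that $1\ne\Gamma\le G_i$ is finitely generated and perfect. Let $U$ be the interior of the covering of $E_i$ with group $\Gamma$. It is a connected orientable aspherical $3$-manifold, and it is not compact because the covering has nonempty boundary. We shall show that $U$ is compact. The group $\Gamma$ is torsion-free: a subgroup of prime order $p$ would give an aspherical $3$-manifold with group $\mathbb Z/p$, whose homology is nonzero in all odd degrees. So $\Gamma$ is infinite. By Scott's theorem \cite{Sc}, a $3$-manifold with finitely generated fundamental group has a compact core: there is a compact connected $3$-dimensional submanifold $C\subset U$ such that $\pi_1(C)\to\pi_1(U)=\Gamma$ is an isomorphism. Then $H_1(C)=0$ and $H_2(C,\partial C)\cong H^1(C)=0$, so $H_1(\partial C)=0$ and every component of $\partial C$ is a $2$-sphere.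

Let $p\colon\tilde U\to U$ be the universal cover, which is contractible, and $\tilde C=p^{-1}(C)$. It is closed in $\tilde U$, connected since $\pi_1(C)\to\Gamma$ is onto, and noncompact since $\Gamma$ is infinite. Let $S$ be a component of $\partial\tilde C$; it covers a sphere, so it is a sphere, and it is bicollared. The complement $\tilde U\setminus S$ has exactly two components, containing the two halves of the bicollar: otherwise there would be a loop crossing $S$ once, which is impossible as $H_1(\tilde U;\mathbb F)=0$. Let $U_1,U_2$ be their closures, connected manifolds with boundary $S$. Since $H_2(\tilde U;\mathbb F)=0$, the boundary map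
\[
H_3(U_1,S;\mathbb F)\oplus H_3(U_2,S;\mathbb F)\cong H_3(\tilde U,S;\mathbb F)\to H_2(S;\mathbb F)=\mathbb F
\]
is onto, so one of $U_1,U_2$ has nonzero top-dimensional homology relative to its boundary and is therefore compact. The connected set $\operatorname{int}\tilde C$ misses $S$, so $\tilde C$ lies in one side, and that side is noncompact. Hence the other side, $\Delta_S$, is compact. The set $\tilde U'=\tilde C\cup\bigcup_S\Delta_S$ is open in $\tilde U$: points of $\operatorname{int}\tilde C$ and of $\Delta_S\setminus S$ are interior points, and a thin bicollar of $S$ has one half in $\tilde C$ and the other in $\Delta_S$. Deck transformations preserve $\tilde C$, so $g\Delta_S=\Delta_{gS}$, and there are finitely many orbits of spheres $S$, one for each component of $\partial C$. So $p(\tilde U')$ is the union of $C$ and finitely many compact sets $p(\Delta_S)$. It is compact, open and nonempty, hence equal to $U$. This contradicts the noncompactness of $U$.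
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counter} for $n=4$}

Take $Y=T^3$. A standard torus in $\mathbb R^3$ has a neighborhood $T^2\times\mathbb R$, so $T^2\times\mathbb R^2$ embeds openly in $\mathbb R^4$, and $Y$ bounds $R=T^2\times D^2\subset\mathbb R^4$. Put $\varepsilon_0=\frac12$. Given $V_i$ and $\varepsilon_i$, Proposition~\ref{prop:link}(b), transported by the diffeomorphism $V\to V_i$, gives a smooth $4$-ball $\beta_i\subset\operatorname{int}V_i\times(-\varepsilon_i,\varepsilon_i)$ with $c_{i+1}\times0\subset\operatorname{int}\beta_i$. Now choose $V_{i+1}$ so thin and $0<\varepsilon_{i+1}\le\varepsilon_i/2$ so small that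
\[
V_{i+1}\times[-\varepsilon_{i+1},\varepsilon_{i+1}]\subset\operatorname{int}\beta_i,\qquad \beta_i\subset\operatorname{int}V_i\times(-\varepsilon_i,\varepsilon_i).
\]
Put $K=\bigcap V_i$, a nonempty compact proper subset of $T^3$. The balls and the thickened tori are interleaved, so $\beta_{i+1}\subset\operatorname{int}\beta_i$ and $\bigcap\beta_i=\bigcap V_i\times[-\varepsilon_i,\varepsilon_i]=K\times0$. This is Definition~\ref{def:adm}(a). For $i\ge1$ the set $T^3\setminus V_i=\operatorname{int}E_i$ is connected, (G1) is void for $m=3$, and (G2) and (G3) hold by Lemma~\ref{lem:Ei}, with ranks $4>3>0$. By Lemma~\ref{lem:crit}, $K$ is admissible, and Proposition~\ref{prop:collapse} proves Theorem~\ref{thm:counter} for $n=4$. In particular the conjecture is false. \hfill$\square$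

\section{Higher dimensions: spinning}\label{sec:spin}

Let $n=4+k$ with $k\ge1$, so $m=3+k$. We want a manifold $Y$ of dimension $m$ and sets $T_i\subset Y$ whose complements still have the groups $G_i$. Multiplying everything by $S^k$ does not work, since $K\times S^k$ has the cohomology of $S^k$ and cannot be an intersection of balls. Spinning is the product with $S^k$ in which the sphere factor is collapsed over a boundary. It preserves fundamental groups and turns half-balls resting on the boundary into balls. The price is that the solid tori must be joined to the boundary by thin tubes.

\subsection{The spun manifold}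

Let $B\subset T^3\setminus V_0$ be a closed coordinate ball and $X=T^3\setminus\operatorname{int}B$. Let $u\colon T^3\to\mathbb R$ be smooth with regular value $0$, $u^{-1}(0)=\partial B$ and $\{u\ge0\}=X$; near $B$, taken as the unit ball of a chart, one can use $|x|^2-1$. Put
\[
Y=\{(x,y)\in T^3\times\mathbb R^{k+1}:|y|^2=u(x)\},\qquad \pi\colon Y\to X,\quad\pi(x,y)=x .
\]
The differential of $|y|^2-u(x)$ vanishes only where $y=0$ and $du=0$, which does not happen on $Y$. So $Y$ is a closed smooth hypersurface, and it bounds the compact manifold $R=\{|y|^2\le u(x)\}$. It is connected, since $X$ and the fibers of $\pi$, which are points and $k$-spheres, are connected. A bicollar of $T^3=\partial(T^2\times D^2)$ embeds $T^3\times\mathbb R$ openly in $\mathbb R^4$, so $T^3\times\mathbb R^{k+1}$ embeds openly in $\mathbb R^n$, and $R\subset\mathbb R^n$ as Proposition~\ref{prop:collapse} requires.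

There are two kinds of coordinates on $Y$. Over $\operatorname{int}X$ the map $(x,y)\mapsto(x,y/|y|)$ identifies $Y$ with $\operatorname{int}X\times S^k$. Over a collar of $\partial X$ with coordinates $(b,u)\in\partial X\times[0,u_0)$, the manifold $Y$ has coordinates $(b,y)$ with $|y|^2<u_0$. Since $|y|=\sqrt u$, we give $X$ the smooth structure in which $(b,r)$, $r=\sqrt u$, are collar coordinates; it is unchanged on $\operatorname{int}X$. For a subset $C$ of $X$ or $X\times\mathbb R$ let $\widehat C$ be its preimage in $Y$ or $Y\times\mathbb R$. Interiors of such $C$ are taken relative to $X$ or $X\times\mathbb R$. Preimages of open sets are open, so the preimage of $\operatorname{int}C$ lies in $\operatorname{int}\widehat C$.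

Let $D^4_+=\{(z_1,z')\in\mathbb R\times\mathbb R^3:|z|\le1,\ z_1\ge0\}$. A \emph{half-ball} is the image $\beta$ of a smooth embedding $e\colon D^4_+\to X\times\mathbb R$ with $e^{-1}(\partial X\times\mathbb R)=\{z_1=0\}$ that has, for small $z_1$, the form $e(z_1,z')=(e_0(z'),\,r=Lz_1)$ with $e_0(z')\in\partial X\times\mathbb R$ and a constant $L>0$.

\begin{lemma}\label{lem:spinball}
If $\beta$ is a half-ball, then $\widehat\beta\subset Y\times\mathbb R$ is a smooth $n$-ball.
\end{lemma}

\begin{proof}
Write points of $D^n\subset\mathbb R^3\times\mathbb R^{k+1}$ as $(z',y)$. Let $\hat e(z',y)$ be the point over $e(|y|,z')$ with direction $y/|y|\in S^k$ if $y\ne0$, and the unique point over $e(0,z')$ if $y=0$. Then $\hat e$ is a bijection $D^n\to\widehat\beta$. Where $y\neq0$ it is the composite of polar coordinates with $e\times\mathrm{id}_{S^k}$, an embedding into $\operatorname{int}X\times\mathbb R\times S^k$. For small $|y|$, the point over $(e_0(z'),r=L|y|)$ with direction $y/|y|$ has second coordinate $Ly$, so $\hat e(z',y)=(e_0(z'),Ly)$ in collar coordinates. Thus $\hat e$ is an injective immersion of a compact manifold.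
\end{proof}

\subsection{Homotopic curves in a $4$-manifold are isotopic}

A half-ball must now contain a circle together with an arc that joins it to the boundary, and the isotopy that brings the circle into position must not disturb the arc. Instead of the explicit move of Proposition~\ref{prop:link}(b) we use a dimension count.

\begin{lemma}\label{lem:genpos}
Let $U$ be a smooth $4$-manifold without boundary, and let $h_0,h_1\colon\mathbb R\to U$ be proper smooth embeddings joined by a homotopy $h_t$ with $h_t=h_0$ outside a compact interval $I$. Then there is a diffeomorphism $\Psi$ of $U$ with compact support and $\Psi\circ h_0=h_1$.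
\end{lemma}

\begin{proof}
After smoothing and enlarging $I$ we may assume that $h$ is smooth, $h_t=h_0$ for $t\le\frac13$ and $h_t=h_1$ for $t\ge\frac23$. Let $I'$ be a bounded open interval containing $I$, and let $\omega\ge0$ be a smooth function on $\mathbb R\times[0,1]$ that is positive exactly on $I'\times(\frac14,\frac34)$. Embed $U$ in $\mathbb R^N$ with a tubular retraction $\varpi$ of a neighborhood onto $U$, which is a submersion. For small $a=(a_0,a_1)\in\mathbb R^N\times\mathbb R^N$ put $h^a_t(x)=\varpi\bigl(h_t(x)+\omega(x,t)(a_0+a_1x)\bigr)$. Let $\omega(x,t)>0$. Varying $a$ so that $a_0+a_1x$ stays fixed and $a_1$ changes arbitrarily, we keep the point $h^a_t(x)$ and change the vector $\partial_xh^a_t(x)$ arbitrarily; so $(x,t,a)\mapsto\partial_xh^a_t(x)\in TU$ is transverse to the zero section. For $x'\ne x$, varying $a$ so that $a_0+a_1x'$ stays fixed and $a_0+a_1x$ changes arbitrarily, we move $h^a_t(x)$ arbitrarily and keep $h^a_t(x')$; so $(x,x',t,a)\mapsto(h^a_t(x),h_t^a(x'))$ is transverse to the diagonal of $U\times U$. By the parametric transversality theorem both maps remain transverse for almost every fixed $a$. The zero section and the diagonal have codimension $4$, while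 $(x,t)$ and $(x,x',t)$ vary in dimensions $2$ and $3$. So for such $a$ no point with $\omega(x,t)>0$ is a singular point or a double point of $h_t^a$. Where $\omega(x,t)=0$, also $d\omega=0$, so $h^a$ agrees with $h$ to first order, and either $t\notin(\frac14,\frac34)$ or $x\notin I$; there $h_t$ coincides near $x$ with $h_0$ or $h_1$, the same one for two such points with the same $t$. Hence every $h^a_t$ is an injective immersion equal to the proper map $h_0$ outside $I'$, so a proper embedding. The isotopy extension theorem, for an isotopy of a closed submanifold that is stationary outside a compact set, gives $\Psi$.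
\end{proof}

\subsection{Solid tori with tubes}

At stage $i$ we have a solid torus $V_i$ as in Section~\ref{sec:four}, a number $\varepsilon_i>0$, a smooth arc $w_i$ from $\partial X$ to $\partial V_i$ with interior in $\operatorname{int}X\setminus V_i$ that runs along collar lines of $\partial X$ and of $\partial V_i$ near its ends, and a tube $N_i\cong D^2\times[0,1]$ around $w_i$ in $X\setminus\operatorname{int}V_i$. The tube meets $\partial X$ in the disk $d_i=D^2\times0$ and $V_i$ in the disk $D^2\times1\subset\partial V_i$, and $N_i\cap\{r\le r_i\}=d_i\times[0,r_i]$ in collar coordinates for some $r_i>0$. Such tubes exist in every neighborhood of $w_i$; use the normal exponential map of a metric that is a product in both collars. Put $C_i=V_i\cup N_i$; then $w_i\cup\operatorname{int}V_i\subset\operatorname{int}C_i$. At stage $0$ take $\varepsilon_0=\frac12$ and any such $w_0$, $N_0$; the arc exists since $\operatorname{int}X\setminus V_0$ is connected.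

\begin{lemma}\label{lem:half}
Given stage $i$, one can choose stage $i+1$ with $\varepsilon_{i+1}\le\varepsilon_i/2$ and a half-ball $\beta_i$ such that
\[
C_{i+1}\times[-\varepsilon_{i+1},\varepsilon_{i+1}]\subset\operatorname{int}\beta_i,\qquad\beta_i\subset Q:=\operatorname{int}C_i\times(-\varepsilon_i,\varepsilon_i).
\]
\end{lemma}

\begin{proof}
\emph{Reduction to a lasso.} Let $c=c_{i+1}$ and fix a closed tubular neighborhood $V'\cong S^1\times D^2$ of $c$ in $\operatorname{int}V_i$. Extend $w_i$ to a smooth embedded arc $w$ that passes through the connected manifold $V_i\setminus\operatorname{int}V'\cong W$ to $\partial V'$ and then follows a radius of $V'$ to a point $a\in c$. It suffices to find a half-ball $\beta_i\subset Q$ whose interior contains the compact set $(w\cup c)\times0$. For then we let $V_{i+1}\subset V'$ be the tubular neighborhood of small radius, $w_{i+1}=w\setminus\operatorname{int}V_{i+1}$, and we take $N_{i+1}$ thin and $\varepsilon_{i+1}$ small. Below, $w$, $c$, $a$ stand for their products with $0$. The set $Q$ is a connected $4$-manifold with boundary $\partial Q=\operatorname{int}d_i\times(-\varepsilon_i,\varepsilon_i)$, and $Q^\circ=Q\setminus\partial Q$. The plan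 is to take a thin half-ball along $w$, which contains a short segment of $c$, and to pull the rest of $c$ into a slightly larger half-ball by an isotopy that fixes the first.

\emph{Half-balls along $w$.} Near $a$ take product coordinates $(\theta,x_1,x_2,t)$ on $V'\times\mathbb R$ centered at $a$, in which $c$ is the $\theta$-axis and $w$ is the negative $x_1$-axis. Extend $w$ a little along the positive $x_1$-axis to an arc $w^+$, and parametrize $w^+$ by $\zeta\in[0,L^+]$ so that $\zeta=r$ near $\partial Q$ and $\zeta=L'+x_1$ near $a$. Near $a$ put $v=(\theta,x_2,t)$; near the initial point of $w$ let $v\in\mathbb R^3$ be local coordinates on $\partial X\times\mathbb R$ centered at that point. Choose a metric on $Q$ that is Euclidean in the coordinates $(\zeta,v)$ near both ends of $w^+$. After replacing $t$ by $-t$ near $a$ if necessary, the frames $\partial/\partial v_1,\partial/\partial v_2,\partial/\partial v_3$ at the two ends extend to a framing of the normal bundle of $w^+$. The exponential map then gives coordinates $(\zeta,v)\in[0,L^+]\times\{|v|\le\eta_0\}$ on a tube around $w^+$ in $Q$ that agree with the given ones near both ends. The part of $w^+$ away from $a$ is compact and disjoint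 from $c$, so for small $\eta_0$ the tube meets $c$ exactly in the segment $\{\zeta=L',\ v=(\theta,0,0)\}$. Choose $L\in(L',L^+)$, $\eta\in(0,\eta_0)$ and $1<\mu_0<\mu_1$ with $\mu_1L<L^+$, $\mu_1\eta<\eta_0$. For $1\le\mu\le\mu_1$ the half-ellipsoid
\[
\beta^\mu=\{\zeta^2/L^2+|v|^2/\eta^2\le\mu^2,\ \zeta\ge0\}
\]
is a half-ball, parametrized by $(z_1,z')\mapsto(\mu Lz_1,\mu\eta z')$. It contains $w$ in its interior and meets $c$ in a segment.

\emph{Two arcs.} Put $U=Q^\circ\setminus\beta^1$, an open $4$-manifold. Let $\alpha$ be the closure of $c\setminus\beta^1$, an arc with endpoints on $\partial\beta^1$ and interior in $U$. The shell $(\operatorname{int}\beta^{\mu_0}\setminus\beta^1)\cap Q^\circ$ is the product of an open hemisphere of $S^3$ and an interval, so it is a connected $4$-manifold. Hence there is a smooth embedded arc $\alpha'$ with the same endpoints, agreeing with $\alpha$ near them, whose interior lies in the shell. The interiors of $\alpha$ and $\alpha'$ are properly embedded lines in $U$. Delete from both arcs short common terminal segments; the remaining arcs $\alpha_1,\alpha'_1\subset U$ have common endpoints. We claim that they are homotopic in $U$ relative to the endpoints, that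 is, that the loop $\alpha_1\overline{\alpha'_1}$ is null-homotopic in $U$.

In $Q$ this is so. The arc $\alpha'_1$ and the closure of $c\setminus\alpha_1$ have the same endpoints and lie in the convex set $\beta^{\mu_0}$, so the loop is homotopic to $c$, which is null-homotopic in $\operatorname{int}V_i\times0\subset Q$ by Proposition~\ref{prop:link}(a). It remains to see that $\pi_1(U)\to\pi_1(Q)$ is injective. Cover $Q$ by the open sets $Q\setminus\beta^1$ and $\operatorname{int}\beta^{\mu_0}$. The second is convex, and the intersection is the product of a closed hemisphere of $S^3$ and an interval, so it is contractible. The first is connected: a component missing the intersection would have no limit point in $\beta^1\subset\operatorname{int}\beta^{\mu_0}$, so it would be open and closed in $Q$. By van Kampen's theorem $\pi_1(Q\setminus\beta^1)\to\pi_1(Q)$ is an isomorphism. And $U$ is the interior of the manifold with boundary $Q\setminus\beta^1$, so its inclusion is a homotopy equivalence. The claim follows.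

\emph{Conclusion.} By Lemma~\ref{lem:genpos} there is a diffeomorphism $\Psi$ of $Q$ with compact support in $U$ and $\Psi(\alpha)=\alpha'$. It fixes $\beta^1\supset w\cup(c\cap\beta^1)$, so $\Psi(w\cup c)\subset\beta^1\cup\alpha'\subset\beta^{\mu_0}\subset\operatorname{int}\beta^{\mu_1}$. Since $\Psi$ is the identity near $\partial Q$, the set $\beta_i=\Psi^{-1}(\beta^{\mu_1})$ is a half-ball, and its interior contains $w\cup c$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:counter} for $n\ge5$}

Construct all stages by Lemma~\ref{lem:half}, and put $T_i=\widehat{C_i}$ and $K=\bigcap T_i$. The sets $T_i$ are compact, nonempty and decreasing, and $T_0\ne Y$. Taking preimages in Lemma~\ref{lem:half} gives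
\[
T_{i+1}\times[-\varepsilon_{i+1},\varepsilon_{i+1}]\subset\operatorname{int}\widehat{\beta_i},\qquad\widehat{\beta_i}\subset T_i\times(-\varepsilon_i,\varepsilon_i).
\]
So the sets $\widehat{\beta_i}$, which are smooth $n$-balls by Lemma~\ref{lem:spinball}, satisfy $\widehat{\beta_{i+1}}\subset\operatorname{int}\widehat{\beta_i}$ and $\bigcap\widehat{\beta_i}=K\times0$. This is Definition~\ref{def:adm}(a).

We compute $\pi_1(Y\setminus T_i)$ in two steps: first downstairs in $X$, then after spinning. The set $b_i=B\cup N_i$ is a union of two $3$-balls along the disk $d_i$, hence a $3$-ball. It lies in $E_i$ and meets $\partial E_i=\partial V_i$ in a disk. Let $E'_i$ be the closure of $E_i\setminus b_i$, a compact $3$-manifold with boundary. Then $E_i=E'_i\cup b_i$, and $E'_i\cap b_i$ is the complementary disk of $\partial b_i$. Every component of $E'_i$ meets this disk because $E_i$ is connected, so $E'_i$ is connected, and $\pi_1(E'_i)\cong G_i$ by van Kampen's theorem. The interior of $E'_i$ is $T^3\setminus(V_i\cup N_i\cup B)$. This is also the interior of $\Xi=X\setminus C_i$, a $3$-manifold whose boundary $\partial\Xi=\partial B\setminus d_i$ is an open disk. So $\operatorname{int}\Xi$ is connected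 with fundamental group $G_i$.

Now $Y\setminus T_i=\widehat\Xi$ is the union of two open sets: $\operatorname{int}\Xi\times S^k$, and $\partial\Xi\times\{|y|<r_i\}$ in collar coordinates. The second is contractible. Their intersection $\partial\Xi\times\{0<|y|<r_i\}$ deformation retracts onto a fiber $S^k$, which is connected since $k\ge1$. Hence $Y\setminus T_i$ is connected, and by van Kampen's theorem its fundamental group is the quotient of $G_i\times\pi_1(S^k)$ by the normal closure of $\pi_1(S^k)$, which is $G_i$. In the same way $Y$ is the union of $\operatorname{int}X\times S^k$ and $\partial X\times\{|y|^2<u_0\}$. The second set is simply connected because $\partial X\cong S^2$, and the intersection is homotopy equivalent to $S^2\times S^k$, whose fundamental group is carried by the fiber. So $\pi_1(Y)\cong\pi_1(X)\cong\pi_1(T^3)=\mathbb Z^3$.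

By Lemma~\ref{lem:Ei}, conditions (G1)--(G3) hold for $T_i$, $i\ge1$, again with ranks $4>3>0$. Lemma~\ref{lem:crit} gives Definition~\ref{def:adm}(b), so $K$ is admissible, and Proposition~\ref{prop:collapse} completes the proof of Theorem~\ref{thm:counter}. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{ST}
Rustam Sadykov, Stanislav Trunov, \emph{The minimal number of critical points of a smooth function on a closed manifold and the ball category}, arXiv:2208.09939 (2022).

\bibitem{Sc}
Scott, \emph{Compact submanifolds of 3-manifolds}, 1973.

\bibitem{St}
Stallings, \emph{Constructions of fibred knots and links}, 1978.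

\end{thebibliography}
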